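# A smooth pseudoconvex domain on which a vanishing Berezin transform does not force compactness

## 1. Bergman spaces, Toeplitz operators, Berezin transforms, Hartogs domains

Throughout, $n\ge 2$, $d=n-1$, and $\Omega\subset\mathbb C^n$ is a bounded domain with boundary $b\Omega$ and Lebesgue measure $dV$. The first three definitions also make sense for $n=1$, and the disc will serve as an example.

**Definition 1 (Bergman space, projection, kernel).** The Bergman space $A^2(\Omega)$ is the closed subspace of $L^2(\Omega)$ consisting of the holomorphic functions. The Bergman projection $P:L^2(\Omega)\to A^2(\Omega)$ is the orthogonal projection. Point evaluations are bounded on $A^2(\Omega)$, so there is a kernel with $f(p)=\langle f,K_\Omega(\cdot,p)\rangle$ for all $f\in A^2(\Omega)$. The normalized kernel is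
$$k_p=\frac{K_\Omega(\cdot,p)}{\sqrt{K_\Omega(p,p)}},\qquad \|k_p\|=1 .$$

Two consequences are used all the time: $\langle f,k_p\rangle=f(p)/\sqrt{K_\Omega(p,p)}$, and $K_\Omega(p,p)$ is the maximum of $|f(p)|^2/\|f\|^2$ over $0\neq f\in A^2(\Omega)$.

*Example.* On the unit disc $\mathbb D$ the monomials are orthogonal with $\|z^j\|^2=\pi/(j+1)$, so $K_{\mathbb D}(z,p)=\sum_j\frac{j+1}{\pi}(z\bar p)^j=\frac1{\pi(1-z\bar p)^2}$.

**Definition 2 (Toeplitz operators, the algebra $\mathcal T(\overline\Omega)$).** For a bounded measurable $\phi$, $T_\phi:A^2(\Omega)\to A^2(\Omega)$ is $T_\phi f=P(\phi f)$. The algebra $\mathcal T(\overline\Omega)$ is the norm-closed algebra generated by $\{T_\phi:\phi\in C(\overline\Omega)\}$.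

Here $T_{\bar\phi}=T_\phi^*$, and $T_\phi$ is multiplication by $\phi$ if $\phi$ is holomorphic.

*Example.* On $\mathbb D$, $T_z$ is multiplication by $z$, and $T_{\bar z}z^j=\frac{j}{j+1}z^{j-1}$, because $\langle T_{\bar z}z^j,z^{j-1}\rangle=\|z^j\|^2=\frac{\pi}{j+1}$ and $\|z^{j-1}\|^2=\frac\pi j$. Hence $S=T_{\bar z}T_z-T_zT_{\bar z}$ is diagonal:
$$Sz^j=\Big(\frac{j+1}{j+2}-\frac{j}{j+1}\Big)z^j=\frac{1}{(j+1)(j+2)}\,z^j .$$

**Definition 3 (Berezin transform).** For a bounded operator $T$ on $A^2(\Omega)$, $\widetilde T(p)=\langle Tk_p,k_p\rangle$. We write "$\widetilde T=0$ on $b\Omega$" if $\sup\{|\widetilde T(p)|:\operatorname{dist}(p,b\Omega)<\delta\}\to0$ as $\delta\to0^+$, that is, $\widetilde T$ extends continuously to $\overline\Omega$ with value $0$ on $b\Omega$.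

*Example.* The identity has Berezin transform $1$. For $S$ on the disc, with $x=|p|^2$, we have $k_p=\sqrt\pi(1-x)\sum_j\frac{j+1}\pi\bar p^jz^j$, so
$$\widetilde S(p)=(1-x)^2\sum_{j\ge0}\frac{(j+1)x^j}{(j+1)(j+2)}=(1-x)^2\sum_{j\ge0}\frac{x^j}{j+2}\le 1-x\longrightarrow0 .$$
The operator $S$ is compact (eigenvalues tending to $0$) and $\widetilde S=0$ on the circle.

**Definition 4 (pseudoconvex and Hartogs domains).** A domain is pseudoconvex if it has a continuous plurisubharmonic exhaustion function. We use the textbook fact that if $u$ is continuous and plurisubharmonic on a pseudoconvex domain, then every component of $\{u<0\}$ is pseudoconvex. Let $D=\{z\in\mathbb C:|z|<2\}$ and let $\varphi\in C^\infty(D)$ be real, bounded below, with $\Delta\varphi\ge0$. The complete Hartogs domain of $\varphi$ over $D$ is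
$$\Omega=\{(z,w)\in D\times\mathbb C^d:\ |w|<e^{-\varphi(z)}\}.$$

It is bounded and connected. It is pseudoconvex because $\log|w|+\varphi(z)$ is plurisubharmonic on $D\times\mathbb C^d$; apply the fact to the continuous function $|w|^2e^{2\varphi}-1=e^{2(\log|w|+\varphi)}-1$.

*Example.* $\varphi=-\frac12\log(4-|z|^2)$ gives the ball $|z|^2+|w|^2<4$. The coordinates are $z=z_1$ and $w=(z_2,\dots,z_n)$.

## 2. Compactness against boundary vanishing of the Berezin transform

For the unit disc the Axler–Zheng theorem says that a finite sum of finite products of Toeplitz operators is compact if and only if its Berezin transform vanishes on the circle. This was generalized to the polydisc, and to the unit ball for operators in the Toeplitz algebra. If $\Omega$ is a $C^\infty$-smooth bounded pseudoconvex domain in $\mathbb C^n$ on which the $\bar\partial$-Neumann operator (the inverse of $\bar\partial\bar\partial^*+\bar\partial^*\bar\partial$ on square integrable $(0,1)$-forms)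 is compact, then $T\in\mathcal T(\overline\Omega)$ is compact if and only if $\widetilde T=0$ on $b\Omega$. The $\bar\partial$-Neumann operator appears only in this sentence.

The question, taken from Nazli Dogan and Sonmez Sahutoglu, "Compactness of Hankel and Toeplitz operators on convex Reinhardt domains in $\mathbb C^2$", arXiv:2501.02339 (2025), and adopted here for the algebra $\mathcal T(\overline\Omega)$, is whether the hypothesis on the $\bar\partial$-Neumann operator can be dropped: for every $n\ge2$ and every $C^\infty$-smooth bounded pseudoconvex $\Omega\subset\mathbb C^n$, is $T\in\mathcal T(\overline\Omega)$ compact if and only if $\widetilde T=0$ on $b\Omega$? The answer is no, in every dimension.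

**Theorem.** Let $n\ge2$. There is a $C^\infty$-smooth bounded pseudoconvex domain $\Omega\subset\mathbb C^n$ (a complete Hartogs domain over a disc) such that
$$T:=T_{\bar z_1}T_{z_1}-T_{z_1}T_{\bar z_1}\in\mathcal T(\overline\Omega),\qquad T\ge0,$$
satisfies $\widetilde T=0$ on $b\Omega$, but $T$ is not compact.

The sign is immediate. Since $T_{\bar z_1}=T_{z_1}^*$ and $T_{z_1}$ is multiplication by $z_1$,
$$\langle Tf,f\rangle=\|z_1f\|^2-\|P(\bar z_1f)\|^2=\|\bar z_1f\|^2-\|P(\bar z_1f)\|^2=\|(I-P)(\bar z_1f)\|^2 .$$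
So $T=H^*H\ge0$ with $Hf=(I-P)(\bar z_1f)$.

## 3. From the Hartogs domain to weighted spaces on a disc

**Conventions.** $\mathbb D=\{|z|<1\}$, $B(p,\varrho)$ is an open disc in $\mathbb C$, $dA$ is area. $O^*(y)$ is a quantity of modulus at most $y$. For real $\psi\in C^\infty(D)$ put
$$\langle f,g\rangle_\psi=\int_Df\bar g\,e^{-2\psi}dA,\qquad A^2_\psi=\mathcal O(D)\cap L^2_\psi,\qquad \vartheta_\psi u=-e^{2\psi}\partial_z(e^{-2\psi}u),$$
$P_\psi$ the projection of $L^2_\psi$ onto $A^2_\psi$, $f_z=\partial f/\partial z$, $\bar\partial f=f_{\bar z}$. Integration by parts gives, for $u\in C_c^\infty(D)$,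
$$\langle\bar\partial v,u\rangle_\psi=\langle v,\vartheta_\psi u\rangle_\psi. \tag{1}$$

**Definition 5 (the dual norm $\mathcal N_\psi$).** For $g\in L^2_{loc}(D)$,
$$\mathcal N_\psi(g)=\sup_{0\ne u\in C_c^\infty(D)}\frac{|\langle g,u\rangle_\psi|^2}{\|\vartheta_\psi u\|_\psi^2}.$$

The denominator is not zero: if $\vartheta_\psi u=0$, then $e^{-2\psi}u$ is antiholomorphic with compact support, hence $0$. Being the square of a supremum of absolute values of linear functionals, $\mathcal N_\psi$ has a subadditive square root; in particular $\mathcal N_\psi(g_1+g_2)\le2\mathcal N_\psi(g_1)+2\mathcal N_\psi(g_2)$.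

**Lemma 1.** If $\mathcal N_\psi(g)<\infty$, there is $v$ with $\bar\partial v=g$ and $\|v\|_\psi^2\le\mathcal N_\psi(g)$. If $v_1\in L^2_\psi$ and $\bar\partial v_1=g$, then $v_0=v_1-P_\psi v_1$ has $\|v_0\|_\psi^2=\mathcal N_\psi(g)$.

*Proof.* The functional $\vartheta_\psi u\mapsto\langle u,g\rangle_\psi$ on $\{\vartheta_\psi u:u\in C_c^\infty(D)\}$ has norm at most $\sqrt{\mathcal N_\psi(g)}$. By Riesz there is $v\in L^2_\psi$ of norm at most $\sqrt{\mathcal N_\psi(g)}$ with $\langle u,g\rangle_\psi=\langle\vartheta_\psi u,v\rangle_\psi$ for all $u$, which by (1) means $\bar\partial v=g$ in the sense of distributions. For the second part, $h\perp\{\vartheta_\psi u\}$ means $\bar\partial h=0$ as a distribution, so by Weyl's lemma $\{\vartheta_\psi u\}^\perp=A^2_\psi$. Thus $v_0\perp A^2_\psi$ lies in the closure of $\{\vartheta_\psi u\}$, and $\|v_0\|_\psi=\sup_u|\langle v_0,\vartheta_\psi u\rangle_\psi|/\|\vartheta_\psi u\|_\psi=\sup_u|\langle g,u\rangle_\psi|/\|\vartheta_\psi u\|_\psi$.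 $\square$

*Example.* For $\psi=0$ and $g=1$ take $v_1=\bar z$; then $P_0\bar z=0$ by rotation, so $\mathcal N_0(1)=\int_D|z|^2dA=8\pi$.

Now let $\Omega$ be the Hartogs domain of $\varphi$ (Definition 4).

**Step 1. Splitting $A^2(\Omega)$.** This step turns $T$ into a family of one-variable objects. The rotations $(z,w)\mapsto(z,e^{i\theta_1}w_1,\dots,e^{i\theta_d}w_d)$ act unitarily on $A^2(\Omega)$, which is therefore the orthogonal sum of the subspaces on which they act by $e^{i\alpha\cdot\theta}$, $\alpha\in\mathbb Z^d$. Expanding in powers of $w$ (the fibres are balls), a member of such a subspace is $w^\alpha f(z)$ with $\alpha\in\mathbb N^d$ (where $0\in\mathbb N$) and $f\in\mathcal O(D)$, or is zero. Scaling $w$ in the fibre,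
$$\|w^\alpha f\|^2=I_\alpha\|f\|^2_{M\varphi},\qquad M=|\alpha|+d,\qquad I_\alpha=\int_{|w|<1}|w^\alpha|^2dV .$$
Multiplication by $\bar z_1=\bar z$ respects the corresponding decomposition of $L^2(\Omega)$, so $H(w^\alpha f)=w^\alpha(\bar zf-P_{M\varphi}(\bar zf))$, and images of different $\alpha$ are orthogonal. As $\bar\partial(\bar zf)=f$, Lemma 1 with $v_1=\bar zf$ gives
$$\langle T(w^\alpha f),w^\alpha f\rangle=I_\alpha\,\mathcal N_{M\varphi}(f),\qquad \mathcal N_{M\varphi}(f)\le\|\bar zf\|_{M\varphi}^2\le4\|f\|^2_{M\varphi}. \tag{2}$$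

**Step 2. The Berezin transform as an average over $M$.** Let $K_M$ be the kernel of $A^2_{M\varphi}$. For $M\ge1$, $z_0\in D$, $\psi=M\varphi$ put
$$G=K_M(\cdot,z_0)e^{-\psi(z_0)},\qquad \kappa_M(z_0)=\|G\|_\psi^2=K_M(z_0,z_0)e^{-2\psi(z_0)},\qquad q_M(z_0)=\mathcal N_\psi(G).$$
So $\kappa_M(z_0)$ is the maximum of $|F(z_0)|^2e^{-2\psi(z_0)}/\|F\|_\psi^2$ over $F\in A_\psi^2$. By Step 1, $K_\Omega((z',w'),(z,w))=\sum_\alpha\overline{w^\alpha}\,w'^\alpha K_M(z',z)/I_\alpha$. From the Bergman kernel $\frac{d!}{\pi^d}(1-|w|^2)^{-d-1}$ of the unit ball of $\mathbb C^d$,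
$$\sum_{|\alpha|=m}\frac{|w^\alpha|^2}{I_\alpha}=c_m|w|^{2m},\qquad c_m=\frac{d!}{\pi^d}\binom{m+d}{d}.$$
Hence, for $p=(z,w)\in\Omega$ and $x=x(p)=|w|^2e^{2\varphi(z)}<1$, the numbers $\langle TK_\Omega(\cdot,p),K_\Omega(\cdot,p)\rangle$ and $K_\Omega(p,p)$ equal $\sum_\alpha\frac{|w^\alpha|^2}{I_\alpha}e^{2M\varphi(z)}q_M(z)$ and $\sum_\alpha\frac{|w^\alpha|^2}{I_\alpha}e^{2M\varphi(z)}\kappa_M(z)$. For $|\alpha|=m$ the coefficients add up to $c_mx^me^{2d\varphi(z)}$. The factor $e^{2d\varphi(z)}$ cancels: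
$$\widetilde T(p)=\frac{\sum_{M\ge d}W_M\,q_M(z)}{\sum_{M\ge d}W_M\,\kappa_M(z)},\qquad W_M=c_{M-d}\,x^{M-d}. \tag{3}$$

**Step 3. Two a priori bounds on the pieces.** By (2), $q_M\le4\kappa_M$. For a lower bound on $\kappa_M$ we recall the Ohsawa–Takegoshi theorem in one variable (sharp form: Błocki, Invent. Math. 193 (2013); only the order of the constant matters to us): if $\psi$ is subharmonic on a domain $D'\subset B(z_0,\rho)\subset\mathbb C$, $z_0\in D'$ and $\psi(z_0)>-\infty$, there is $f\in\mathcal O(D')$ with $f(z_0)=e^{\psi(z_0)}$ and $\int_{D'}|f|^2e^{-2\psi}\le\pi\rho^2$. Since $D\subset B(z_0,4)$,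
$$q_M\le4\kappa_M,\qquad \kappa_M\ge\kappa_*:=\frac1{16\pi}\quad\text{on }D. \tag{4}$$

**Step 4. Localization bounds $\widetilde T$.** This step makes concentration of $k_p$ useful. For $p=(z,w)\in\Omega$ we have $(I-P)(\bar zk_p)=\bar z(I-P)k_p=0$, since here $\bar z$ is the constant belonging to $p$; hence
$$\widetilde T(p)=\|(I-P)(\bar z_1k_p)\|^2=\|(I-P)((\bar z_1-\bar z)k_p)\|^2\le\|(\bar z_1-\bar z)k_p\|^2. \tag{5}$$

## 4. The ball, a flat domain, and finitely many holes

**Radial weights.** If $\varphi$ is radial, put $\gamma_j=\|z^j\|^2_{M\varphi}$. Then $P_{M\varphi}(\bar zz^j)=\frac{\gamma_j}{\gamma_{j-1}}z^{j-1}$ (zero for $j=0$), so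
$$\mathcal N_{M\varphi}(z^j)=\gamma_{j+1}-\frac{\gamma_j^2}{\gamma_{j-1}}\ \ (j\ge1),\qquad\mathcal N_{M\varphi}(1)=\gamma_1, \tag{6}$$
and $T$ is diagonal in the functions $z^jw^\alpha$ with eigenvalue $\mathcal N_{M\varphi}(z^j)/\gamma_j$. Moreover $K_M(\cdot,0)$ is constant, so $q_M(0)/\kappa_M(0)=\gamma_1/\gamma_0$.

**The ball $|z|^2+|w|^2<4$.** Here $e^{-2M\varphi}=(4-|z|^2)^M$ and $\gamma_j=\pi4^{j+M+1}\frac{j!M!}{(j+M+1)!}$, so $\gamma_{j+1}/\gamma_j=\frac{4(j+1)}{j+M+2}$. The eigenvalue is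
$$\frac{4(j+1)}{j+M+2}-\frac{4j}{j+M+1}=\frac{4(M+1)}{(j+M+1)(j+M+2)}\le\frac4{j+M+2}.$$
It tends to $0$ as $j+|\alpha|\to\infty$, so $T$ is compact. Over $z=0$, (3) is an average of the numbers $\gamma_1/\gamma_0=\frac4{M+2}$. As $x\to1$ the denominator of (3) is at least $\kappa_*\sum_mc_mx^m\to\infty$, so every fixed $M$ loses its share of the average and $\widetilde T(0,w)\to0$.

**A flat domain.** Fix once and for all a radial $\varphi_0\in C^\infty(D)$ with $\varphi_0=0$ on $|z|\le1$, $\Delta\varphi_0>0$ on $1<|z|<2$, and $\varphi_0=-\frac12\log(4-|z|^2)+c_1$ for $\frac32\le|z|<2$. To see that it exists, use $t=\log|z|$, so that $\Delta\varphi_0=e^{-2t}\varphi_0''(t)$. With $g(t)=-\frac12\log(4-e^{2t})$ we have $g'=\frac{e^{2t}}{4-e^{2t}}$ and $g''=\frac{8e^{2t}}{(4-e^{2t})^2}>0$. With $t_1=\log\frac32$ choose $\varphi_0''$ smooth, $0$ for $t\le0$, positive for $t>0$, equal to $g''$ for $t\ge t_1$, with $\int_0^{t_1}\varphi_0''=g'(t_1)=\frac97$; this is possible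 because $\varphi_0''$ can be made as small or as large as we like in between. Then $\varphi_0'=g'$ for $t\ge t_1$. Note that $\varphi_0\ge0$ is nondecreasing in $|z|$ and positive for $|z|>1$.

Take $\varphi=\varphi_0$. By dominated convergence $\gamma_j\to\int_{\mathbb D}|z|^{2j}=\frac\pi{j+1}$ as $M\to\infty$. So the eigenvalues on $w^\alpha$ tend to $\frac12$ and $T$ is not compact. But $\gamma_1/\gamma_0\to\frac12$ also gives $\widetilde T(0,w)\to\frac12$ as $|w|\to1$. Compactness and boundary vanishing fail together, because the boundary contains the discs $\mathbb D\times\{w\}$, $|w|=1$.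

**Adding finitely many holes is never enough.** A natural attempt is to perturb $\varphi_0$ on $\mathbb D$: put positive Laplacian on finitely many small discs ("holes"), so as to make $\widetilde T$ small, and leave the rest flat, so as to keep $T$ noncompact. It stops at the following point. Suppose $\varphi$ is harmonic on $B(z_0,\rho)\subset D$. With $\tilde h$ a harmonic conjugate of $M\varphi$ there, put $F=e^{M\varphi+i\tilde h}$, so $|F|^2=e^{2\psi}$, $\psi=M\varphi$. Let $\xi$ be a fixed nonzero nonnegative radial bump on the unit disc rescaled to $B(z_0,\rho)$ and $u=F\xi$. Then $e^{-2\psi}u=\xi/\bar F$ and $\vartheta_\psi u=-F\xi_z$, so $\|\vartheta_\psi u\|_\psi^2=\int|\xi_z|^2=c_2$, while by the mean value property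
$$|\langle G,u\rangle_\psi|=\Big|\int\frac GF\,\xi\Big|=\Big|\frac{G(z_0)}{F(z_0)}\Big|\int\xi=\kappa_M(z_0)\,c_3\rho^2 .$$
Therefore, with $c=c_3^2/c_2$,
$$q_M(z_0)\ge c\,\rho^4\kappa_M(z_0)^2\ge c\,\rho^4\kappa_*\,\kappa_M(z_0)\quad\text{for every }M, \tag{7}$$
and (3) gives $\widetilde T(z_0,w)\ge c\rho^4\kappa_*$ for all $w$. So for the Theorem $\varphi$ must not be harmonic on any disc: the holes must be dense in $\mathbb D$. On the other hand they must be small enough for $T$ to remain noncompact.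

The way out uses the two different roles of $M$. Noncompactness needs only a sparse sequence of exponents $M$. The value $\widetilde T(p)$ averages over $M$. We shall use holes in generations $k=1,2,\dots$, each hole of generation $k$ carrying $\frac1{2\pi}\int\Delta\varphi=\frac1{m_k}$. For the weight $e^{-2M\varphi}$ the hole has flux $M/m_k$. An integer flux is invisible outside the hole: for the weight $|z|^{-2L}$ on $\mathbb D$ with $L\in\mathbb N$, the substitution $f=z^Lh$ is an isometry onto $A^2(\mathbb D)$ that commutes with multiplication by $\bar z$. A non-integer flux is felt outside the hole (the Aharonov–Bohm effect). So $M=m_k$ will give noncompactness, and most other $M$ will give small $q_M$.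

## 5. Magnetic energy, the ring inequality, and a count of exponents

From now on $C,c>0$ are constants, varying from line to line, that depend only on $n$ and on the fixed functions $\varphi_0$, $\beta$, $\omega_*$ ($\beta,\omega_*$ are fixed in Section 6), unless stated otherwise.

**The energy identity.** It expresses $\|\vartheta_\psi u\|$ through a magnetic gradient. For $u\in C_c^\infty(D)$ write $U=ue^{-\psi}$ and $\nabla_\psi=\nabla+i(\psi_y,-\psi_x)$. Since $\vartheta_\psi u=-u_z+2\psi_zu$, we get $\bar\partial\vartheta_\psi u=\vartheta_\psi\bar\partial u+2\psi_{z\bar z}u=\vartheta_\psi\bar\partial u+\frac12\Delta\psi\,u$. Pairing with $u$ and using (1), $\|\vartheta_\psi u\|_\psi^2=\|\bar\partial u\|_\psi^2+\frac12\int\Delta\psi|U|^2$. With $X=\partial_x+i\psi_y$ and $Y=\partial_y-i\psi_x$,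
$$e^{-\psi}\bar\partial u=U_{\bar z}+\psi_{\bar z}U=\tfrac12(X+iY)U,\qquad e^{-\psi}\vartheta_\psi u=-(U_z-\psi_zU)=-\tfrac12(X-iY)U,$$
so $\|\vartheta_\psi u\|_\psi^2+\|\bar\partial u\|_\psi^2=\frac12\int|\nabla_\psi U|^2$ by the parallelogram law. Adding the two relations,
$$4\|\vartheta_\psi u\|_\psi^2=\mathcal E_\psi(U):=\int_D\big(|\nabla_\psi U|^2+\Delta\psi|U|^2\big),\qquad|\nabla_\psi U|\ge|\nabla|U||\ \text{ a.e.} \tag{8}$$
The inequality holds because $\nabla|U|=\operatorname{Re}(\bar U\nabla U)/|U|=\operatorname{Re}(\bar U\nabla_\psi U)/|U|$ where $U\ne0$ (the added term is purely imaginary), and $\nabla|U|=0$ a.e. on $\{U=0\}$.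

**Lemma 2.** For $p\in D$ and $0<\varrho\le\frac12$,
$$\int_{B(p,\varrho)\cap D}|U|^2\le C\varrho^2\log\tfrac1\varrho\int_D|\nabla|U||^2,\qquad \|U\|_{L^2}^2+\|U\|_{L^4}^2\le C\int_D|\nabla|U||^2 .$$
Hence, if $\mathcal E_\psi(U)\ge\frac12\int|\nabla|U||^2$ for all $u$ (in particular if $\Delta\psi\ge0$), then $\mathcal N_\psi(g)\le C\|g\|_\psi^2$, and $\mathcal N_\psi(g)\le C\varrho^2\log\frac1\varrho\|g\|_\psi^2$ if $g$ is supported in $B(p,\varrho)\cap D$.

*Proof.* Extend $U$ by $0$ and let $V(\tau)^2=\int_0^{2\pi}|U(p+\tau e^{i\theta})|^2d\theta$. As an $L^2(d\theta)$-norm of a Lipschitz family, $V$ is Lipschitz with $|V'|^2\le\int|\partial_\tau|U||^2d\theta$. Since $D\subset B(p,4)$, $V(4)=0$, and Cauchy–Schwarz gives $V(\tau)^2\le\int_\tau^4\frac{d\tau'}{\tau'}\int_\tau^4|V'|^2\tau'd\tau'\le\log\frac4\tau\int_D|\nabla|U||^2$. Integrating against $\tau\,d\tau$ over $(0,\varrho)$ gives $\frac{\varrho^2}2\log\frac4\varrho+\frac{\varrho^2}4\le C\varrho^2\log\frac1\varrho$.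 The $L^2$ and $L^4$ bounds are the Poincaré and Ladyzhenskaya inequalities on $W_0^{1,2}(D)$. For the last part, $|\langle g,u\rangle_\psi|\le\|g\|_\psi\|U\|_{L^2(\operatorname{supp}g)}$, and $\int|\nabla|U||^2\le2\mathcal E_\psi(U)=8\|\vartheta_\psi u\|_\psi^2$. $\square$

**Lemma 3 (ring lemma; any real smooth $\psi$).** Let $B(b,\rho)\subset D$, $0<r<\rho/2$, $f(\tau)=\frac1{2\pi}\int_{B(b,\tau)}\Delta\psi$. Assume $\operatorname{dist}(f(\tau),\mathbb Z)\ge\eta$ for $r<\tau<\rho$ and $\eta\log\frac\rho{2r}\ge\frac12$, where $0<\eta\le\frac12$. Let the square $Q$ centred at $b$ with side $s=10\rho$ lie in $D$. Then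
$$\int_Q|U|^2\le C\frac{s^2}\eta\int_Q|\nabla_\psi U|^2 .$$

*Proof.* **Step 1. A Hardy inequality on circles.** On $|z-b|=\tau$ the tangential component of $\nabla_\psi$ is $\frac1\tau(\partial_\theta-i\tau\psi_\nu)$, because $(\psi_y,-\psi_x)\cdot(-\sin\theta,\cos\theta)=-\psi_\nu$. By the divergence theorem $\int_0^{2\pi}\tau\psi_\nu\,d\theta=2\pi f(\tau)$. The function $\tau\psi_\nu-f(\tau)$ has mean zero, so it is $g'(\theta)$ with $g$ periodic, and multiplication by $e^{ig}$ turns $-i\partial_\theta-\tau\psi_\nu$ into $-i\partial_\theta-f(\tau)$, whose spectrum is $\mathbb Z-f(\tau)$. So the integral over $\theta$ of the squared tangential component is at least $\eta^2V^2/\tau^2$, with $V$ the circular $L^2$-norm about $b$. The radial component has modulus at least $|\partial_\tau|U||$. Thus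
$$\int_{r<|z-b|<\rho}|\nabla_\psi U|^2\ge\int_r^\rho\Big(V'^2+\frac{\eta^2V^2}{\tau^2}\Big)\tau\,d\tau=\int(V_y^2+\eta^2V^2)\,dy,\qquad y=\log\frac\tau r .$$

**Step 2. Control of $V$ on the outer half of the ring.** Let $h=\eta\tanh(\eta y)$, so $h'+h^2=\eta^2$ and $h(0)=0$. Then $V_y^2+\eta^2V^2=(V_y-hV)^2+(hV^2)_y$. Integrating from $0$, and using $\eta y\ge\frac12$ for $\tau\ge\rho/2$, we get $\eta\tanh(\frac12)V(\tau)^2\le\int_{B(b,\rho)}|\nabla_\psi U|^2$ for $\frac\rho2\le\tau<\rho$. So for $A=\{\rho/2<|z-b|<\rho\}$, $\int_A|U|^2\le C\frac{\rho^2}\eta\int_Q|\nabla_\psi U|^2$.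

**Step 3. From the ring to the square.** Let $W=|U|$ and $W_Q$ its mean over $Q$. Poincaré gives $\int_Q|W-W_Q|^2\le Cs^2\int_Q|\nabla W|^2$. Also $|A|W_Q^2\le2\int_A|W-W_Q|^2+2\int_AW^2$ and $|A|\ge c|Q|$, so $\int_QW^2\le Cs^2\int_Q|\nabla W|^2+C\int_AW^2$. Since $|\nabla W|\le|\nabla_\psi U|$ and $\eta\le\frac12$, the claim follows. $\square$

**Counting exceptional exponents.** Fill $\mathbb D$ with a lattice of holes of spacing $s$, each of flux $M/m$. If $\operatorname{dist}(M/m,\mathbb Z)\ge\eta$, Lemma 3 and (8) suggest $q_M\le C\frac{s^2}\eta\kappa_M$. To make this small we need $\eta\ge ks^2$ with $k$ large. The remaining exponents have density about $2\eta$, and the first hope is that, since $q_M\le4\kappa_M$, they contribute little to (3). This does not follow, because the sums in (3) are weighted by $\kappa_M(z)$. For an exceptional $M$ the mean value inequality on a hole-free disc of radius comparable to $s$ gives only a bound of order $s^{-2}$, while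 for the other $M$ we know only $\kappa_M\ge\kappa_*$. The resulting bound for the exceptional share is $\eta\cdot s^{-2}\ge k$, which is no bound at all. The window needed by the ring lemma and the size of the kernel exactly balance.

Two improvements repair this. First, for $M/m$ far from $\mathbb Z$ the ring lemma shows $\int|U|^2\le Cs^2\int|\nabla_\psi U|^2$, so the energy stays positive if we add to $\psi$ a function with Laplacian as low as $-CR^{-2}$ on a disc of radius $R=s^{1/4}\gg s$. This freedom will give $\kappa_M\ge cs^{-1/2}/\log\frac1s$ near the lattice. Secondly, for exceptional $M$ we bound $q_M$ rather than $\kappa_M$, up to a small multiple of $\kappa_M$, by $s^{-2}\log\frac1s$. The share is then of order $ks^2\cdot s^{-2}\log\frac1s\cdot s^{1/2}\log\frac1s\to0$.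

## 6. Smoothed logarithms and two tools for kernels

**The functions $\Gamma_r$.** They are the building blocks of $\varphi$. Fix a radial $\beta\in C^\infty(\mathbb C)$ with $\beta>0$ exactly on $|z|<1$, $\int\beta=1$. Put $\Gamma_1=\log|\cdot|*\beta$, $\Gamma_r(z)=\Gamma_1(z/r)+\log r$, $C_0=-\Gamma_1(0)=-\int\beta\log|z|>0$. Since $\Delta\Gamma_1=2\pi\beta$, the function $\Gamma_r$ is smooth, $\Delta\Gamma_r\ge0$ has total mass $2\pi$, is positive exactly on $|z|<r$ and is at most $Cr^{-2}$. By the mean value property $\Gamma_r=\log|z|$ for $|z|\ge r$, and by subharmonicity of the logarithm $\Gamma_r\ge\log|z|$ everywhere. As a function of $t=\log|z|$,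
$$\Gamma_1'=\Xi(t):=\int_{B(0,e^t)}\beta,$$
which is continuous, strictly increasing from $0$ to $1$ on $(-\infty,0]$, and $1$ for $t\ge0$. So $\Gamma_1$ is convex in $t$ and $\Gamma_r$ is increasing in $|z|$; hence $\Gamma_r\ge\log r-C_0$ and $\Gamma_r(z)\le\log\max(|z|,r)$. As $\frac{d}{d\log r}\Gamma_r(z)=1-\Xi(\log\frac{|z|}r)\ge0$, $\Gamma_r$ is nondecreasing in $r$. Finally $\log(|z|e^{-\Gamma_r})$ has $t$-derivative $1-\Xi\ge0$, strictly positive for $|z|<r$, so $|z|e^{-\Gamma_r}$ is nondecreasing in $|z|$, is $1$ for $|z|\ge r$, and is less than $1$ for $|z|<r$.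

**Lemma 4 (solutions vanishing at a point).** Let $\lambda_\varepsilon=\Gamma_\varepsilon(\cdot-z_0)+\mu$ with $\mu$ smooth on $D$ and $\lambda_\varepsilon\le\Lambda$ on $D$ for small $\varepsilon$. Let $g=0$ near $z_0$, $\bar\partial v_\varepsilon=g$, $\|v_\varepsilon\|^2_{\psi+\lambda_\varepsilon}\le C_\sharp$ for all small $\varepsilon$. Then there is $v$ with $\bar\partial v=g$, $v(z_0)=0$, $\|v\|_\psi^2\le e^{2\Lambda}C_\sharp$.

*Proof.* We have $\|v_\varepsilon\|_\psi^2\le e^{2\Lambda}C_\sharp$. Let $v$ be a weak limit in $L^2_\psi$ along some $\varepsilon\to0$; then $\bar\partial v=g$ and the norm bound holds. For $\varepsilon<\varepsilon'$, $\lambda_\varepsilon\le\lambda_{\varepsilon'}$, so $\|v_\varepsilon\|^2_{\psi+\lambda_{\varepsilon'}}\le C_\sharp$. By weak lower semicontinuity on compact subsets, and then exhausting $D$, $\|v\|^2_{\psi+\lambda_{\varepsilon'}}\le C_\sharp$. Let $\varepsilon'\to0$: by monotone convergence $\int|v|^2|z-z_0|^{-2}e^{-2\psi-2\mu}\le C_\sharp$.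 As $v$ is holomorphic near $z_0$, finiteness forces $v(z_0)=0$. $\square$

Fix a smooth nonincreasing $\omega_*$ on $[0,\infty)$ with $\omega_*=1$ on $[0,\frac12]$, $\omega_*>0$ on $[0,1)$, $\omega_*=0$ on $[1,\infty)$.

**Lemma 5 (global quantities from a local kernel).** Let $\psi=M\varphi$ with $\Delta\psi\ge0$, $z_0\in B=B(p,\varrho)\subset D$, $\varrho\le\frac12$, $\omega=\omega_1^2$, $\omega_1(z)=\omega_*(|z-p|/\varrho)$. Let $\Theta\in A^2(B,\omega e^{-2\psi})$ satisfy $f(z_0)e^{-\psi(z_0)}=\int_Bf\overline\Theta\,\omega e^{-2\psi}$ for all $f$ in that space, and put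
$$k_B=\int_B\omega|\Theta|^2e^{-2\psi},\qquad a=\int_{\varrho/2<|z-p|<\varrho}\omega|\Theta|^2e^{-2\psi}.$$
Then $k_B\le2\kappa_M(z_0)+C\log\frac1\varrho\,a$ and $q_M(z_0)\le C\log\frac1\varrho\,(\varrho^2\kappa_M(z_0)+a)$.

*Proof.* ($\Theta$ exists, since $\omega$ is locally bounded below on $B$ and so evaluations are bounded.)

**Step 1. The $\bar\partial$ of $\omega\Theta$.** Extended by $0$, $\omega\Theta\in L^2_\psi$. We claim $\bar\partial(\omega\Theta)=\Theta\bar\partial\omega$ on $D$ as distributions. Let $\chi_\epsilon=1$ for $|z-p|<\varrho-2\epsilon$, $\chi_\epsilon=0$ for $|z-p|>\varrho-\epsilon$, $|\nabla\chi_\epsilon|\le C/\epsilon$. Then $\bar\partial(\chi_\epsilon\omega\Theta)=\chi_\epsilon\Theta\bar\partial\omega+\omega\Theta\bar\partial\chi_\epsilon$. On the shell $\omega_1\le C\epsilon/\varrho$, so $|\omega\bar\partial\chi_\epsilon|\le C\varrho^{-1}\sqrt\omega$, and against a test function (on whose support $\psi$ is bounded) the last term is at most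 $C'\|\sqrt\omega\,\Theta\|_{L^2}|\text{shell}|^{1/2}\to0$, the $L^2$-norm being taken over the part of the shell in the support. Moreover $|\bar\partial\omega|^2\le C\varrho^{-2}\omega$, so $\Theta\bar\partial\omega$ is square integrable, and $\chi_\epsilon\Theta\bar\partial\omega\to\Theta\bar\partial\omega$.

**Step 2. Comparison with $G$.** For $f\in A_\psi^2$, $\langle f,\omega\Theta\rangle_\psi=f(z_0)e^{-\psi(z_0)}=\langle f,G\rangle_\psi$, so $G=P_\psi(\omega\Theta)$. By Lemmas 1 and 2,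
$$\|G-\omega\Theta\|_\psi^2=\mathcal N_\psi(\Theta\bar\partial\omega)\le C\varrho^2\log\tfrac1\varrho\cdot\varrho^{-2}a=C\log\tfrac1\varrho\,a .$$
Since $\omega=1$ on $B(p,\varrho/2)$, $\|\omega\Theta\|_\psi^2\ge k_B-a$. By Pythagoras $\kappa_M(z_0)=\|\omega\Theta\|_\psi^2-\|G-\omega\Theta\|_\psi^2\ge k_B-a-C\log\frac1\varrho\,a$, which gives the first bound.

**Step 3. The bound for $q_M$.** By subadditivity and Lemma 2, $q_M\le2\mathcal N_\psi(\omega\Theta)+2\mathcal N_\psi(G-\omega\Theta)\le C\varrho^2\log\frac1\varrho\,k_B+C\log\frac1\varrho\,a$. Insert the first bound and use $\varrho^2\log\frac1\varrho\le C$. $\square$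

**Local upper bound.** If $\psi=h+e_1$ on $B(z_0,\varrho)\subset D$ with $h$ harmonic and $|e_1|\le E$, then, with $p=z_0$ in Lemma 5,
$$a\le k_B\le Ce^{4E}\varrho^{-2},\qquad\kappa_M(z_0)\le Ce^{4E}\varrho^{-2}. \tag{9}$$
Indeed $k_B$ is the maximum of $|f(z_0)|^2e^{-2\psi(z_0)}$ over the unit ball of $A^2(B,\omega e^{-2\psi})$. With $F=fe^{-(h+i\tilde h)}$, $\tilde h$ a harmonic conjugate, $|f(z_0)|^2e^{-2\psi(z_0)}\le e^{2E}|F(z_0)|^2\le e^{2E}\frac4{\pi\varrho^2}\int_{B(z_0,\varrho/2)}|F|^2\le e^{4E}\frac4{\pi\varrho^2}\int_{B(z_0,\varrho/2)}|f|^2e^{-2\psi}$, and $\omega=1$ there. The same computation bounds $\kappa_M$.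

## 7. Construction of the domain

**Parameters.** With $s_k,m_k$ to be chosen inductively in the order $s_1,m_1,s_2,m_2,\dots$ ($s_0=m_0=1$), put
$$\lambda_k=2^{-k},\qquad\eta_k=ks_k^2,\qquad r_k=\exp\Big(-\frac1{\lambda_ks_k^2}\Big),\qquad\mu_k=\eta_km_k .$$
Here $s_k$ is the spacing, $r_k$ the radius of the holes, $1/m_k$ their flux, and $\eta_k$ the half-width of the exceptional window of $M/m_k$. Given $s_k$, let $B_k$ be the set of $b\in s_k(\mathbb Z+i\mathbb Z)$ with $|b|\le1-10^{-k}$ and $|b-b'|\ge r_i+10^{-(k-i)}s_i$ for all $b'\in B_i$, $1\le i<k$. Given $m_k$, put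
$$\varphi_k=\frac1{m_k}\sum_{b\in B_k}\Gamma_{r_k}(z-b)\ (k\ge1),\qquad\Phi_k=\sum_{0\le i\le k}\varphi_i,\qquad\varphi=\sum_{k\ge0}\varphi_k .$$
The holes of generation $k$ are the discs $\overline B(b,r_k)$, $b\in B_k$. The conditions below give $s_k\le10^{-2k-2}$, so the squares of side $s_k$ about points of $B_k$ lie in $\mathbb D$, and $\#B_k\le\pi s_k^{-2}\le4s_k^{-2}$.

**Size of one generation.** There is $C_1$ depending only on $\beta$ with
$$\sup_D\Big|\sum_{b\in B_k}\Gamma_{r_k}(\cdot-b)\Big|\le\frac{C_1}{\lambda_ks_k^2}. \tag{10}$$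
Each term is at most $\log3$ and there are at most $4s_k^{-2}$ terms. For the lower bound, at most one $b$ has $|z-b|<s_k/2$, and its term is at least $-\frac1{\lambda_ks_k^2}-C_0$. For any other $b$ the term is $\log|z-b|$, and for $\zeta$ in the square of side $s_k$ centred at $b$, $|z-\zeta|\le|z-b|+\frac{s_k}{\sqrt2}\le(1+\sqrt2)|z-b|$, so $\log^+\frac1{|z-b|}\le\big|\log|z-\zeta|\big|+1$. Averaging over $\zeta$ and summing, $\sum_b\log^+\frac1{|z-b|}\le s_k^{-2}\int_{|\zeta|<2}(|\log|z-\zeta||+1)dA(\zeta)\le Cs_k^{-2}$.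

Put $E_k=C_1k2^k+1$. After $s_k,m_k$ are chosen, Lemma 7 below supplies an integer $N_k\ge2$ and $\delta_k\in(0,r_k)$ depending only on $k$ and generations $\le k$.

**Conditions on $s_k$.** Each holds for $s_k$ small, with thresholds depending only on $k,n,\beta,\omega_*,\varphi_0$ and the data of generations $<k$. Write $\ell_i=10^{-(k-i)}s_i$ for $1\le i<k$.

- (S1) $s_k\le10^{-2k-2}s_{k-1}$; $s_k^{1/2}\le\delta_i$ for $1\le i<k$; $\eta_k\le\frac14$; $\log\frac{s_k}{20r_k}\ge\frac1{2\lambda_ks_k^2}$; $r_k\le s_k^2/100$.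
- (S2) With $R=s_k^{1/4}$ and $\mathcal A_k=\{|z|\le1-10^{-k},\ |z-b'|\ge r_i+\ell_i\ \forall b'\in B_i,\ 1\le i<k\}$: distinct boundary circles of $\mathcal A_k$ have mutual distance $>40R$ and radii $>40R$; $s_k^{1/2}+r_k\le R\le\frac1{100}$; and $Cs_k^2R^{-2}$ is as small as required in Section 11.
- (S3) The inequalities marked "for $s_K$ small" in Sections 12 and 13, with $K=k$.

(S2) can be met because the circles depend only on generations $<k$ and are pairwise disjoint, by the next lemma. From (S1), $s_k\le10^{-4(k-i)}s_i$ for $1\le i<k$, and $s_k\le10^{-2k-2}$. Hence $s_k\le\ell_i$, and $\ell_i\le10^{-(k-i)-2i-2}\le10^{-k}$.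

**Lemma 6 (separation).** For $b'\in B_i$, $1\le i<k$, the discs $D_{b'}=B(b',r_i+4\ell_i)$ are pairwise disjoint and contained in $|z|<1-4\cdot10^{-k}$. All holes (of all generations) are pairwise disjoint and contained in $\mathbb D$.

*Proof.* Note $4\ell_i\le0.4s_i$. For two centres of the same generation, $2(r_i+4\ell_i)\le2r_i+0.8s_i<s_i$. For generations $i<i'<k$ the centres are at distance at least $r_i+10^{-(i'-i)}s_i$. The radii add up to at most $r_i+0.4\cdot10^{-(i'-i)}s_i+\frac{s_{i'}}2$, because $4\ell_i\le0.4\cdot10^{-(i'-i)}s_i$ and $r_{i'}+0.4s_{i'}<\frac{s_{i'}}2$; and $s_{i'}\le0.01\cdot10^{-(i'-i)}s_i$. Next, $|b'|+r_i+0.4s_i\le1-0.9\cdot10^{-i}\le1-9\cdot10^{-k}$. The statement about holes follows by taking $k$ larger than the two generations concerned. $\square$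

**Conditions on $m_k$.** $m_{k-1}\mid m_k$, $m_k\ge8d$, $\mu_k\ge1$, $\mu_k>\max(m_{k-1},\mu_{k-1})$ (with $\mu_0=1$), and
$$\sum_{M\ge\mu_k}M^{d+1}\Big(1-\frac1{(k-1)N_{k-1}}\Big)^{M-d}\le2^{-k}\qquad(k\ge2), \tag{11}$$
$$\|\varphi_k\|_{C^{k+2}(|z|\le3)}\le2^{-k}\min_{1\le i<k}\Big\{1,\frac1{4m_i},\frac{s_i}{4\mu_i},\frac1{iN_i}\Big\}\qquad(\min=1\text{ if }k=1). \tag{12}$$
All hold for $m_k$ large, since $m_k\varphi_k$ is a fixed smooth function once $s_k$ is chosen. As $\mu_k\le m_k/4$, the sequence $m_k$ is strictly increasing and $\mu_k\to\infty$.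

**The domain is smooth.** By (12) $\varphi-\varphi_0$ is $C^\infty$ on $|z|\le3$, and $\Delta\varphi\ge0$ on $D$; also $\varphi$ is bounded below. Let $\Omega$ be its Hartogs domain over $D$. It is bounded and pseudoconvex. Over $|z|<2$ the boundary is $|w|^2e^{2\varphi}=1$, which is smooth because the $w$-derivative does not vanish. Over $|z|>\frac32$, $\Omega=\{|w|^2e^{2H_1}+|z|^2-4<0\}$ with $H_1=c_1+\sum_{k\ge1}\varphi_k$ smooth. On $b\Omega$ the gradient of this function is nonzero: if $w\ne0$ by the $w$-derivative, and if $w=0$ then $|z|=2$ and the $z$-derivative is $\bar z\ne0$. So $\Omega$ is $C^\infty$-smooth.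

**Consequences of (12).** For $k\ge1$,
$$N_k\sup_D|\varphi-\Phi_k|\le\frac1k,\qquad\|m_k(\varphi-\Phi_k)\|_{C^1(D)}\le\frac12, \tag{13}$$
and for $M<\mu_{K+1}$, using (10) and $\mu_{K+1}/m_{K+1}=(K+1)s_{K+1}^2$,
$$\sup_D|M\varphi_{K+1}|\le C_1(K+1)2^{K+1},\qquad M\Big\|\sum_{j\ge K+2}\varphi_j\Big\|_{C^2}\le\tfrac14s_{K+1}. \tag{14}$$

## 8. Peaking functions near the holes

The estimates of Sections 10–13 will not cover points too close to a hole of an earlier generation. There we show directly that $k_p$ concentrates, and use (5). The tool is elementary. If $F\in\mathcal O(\Omega)$, $|F|\le S$, and $|F|\le S/2$ on a set $Y$, then $F(p)=\langle Fk_p,k_p\rangle$, so $|F(p)|^2\le\|Fk_p\|^2\le S^2(1-\frac34\int_Y|k_p|^2)$: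
$$\int_Y|k_p|^2\le\tfrac43\big(1-|F(p)|^2/S^2\big). \tag{15}$$

**Lemma 7 (peaking).** Let $k\ge1$. There are $N_k\ge2$ and $\delta_k\in(0,r_k)$, depending only on $k$ and generations $\le k$ (besides the fixed data), such that whenever $N_k\sup_D|\varphi-\Phi_k|\le1/k$, with $x(p)=|w|^2e^{2\varphi(z)}$:

(a) if $p=(z,w)\in\Omega$, $|z-b|\le r_k+\delta_k$ for some $b\in B_k$, and $1-x(p)\le\frac1{kN_k}$, then $\int_{|z'-b|\ge3r_k}|k_p|^2\le C/k$;

(b) if $p_0=(z_*,w_*)\in b\Omega$ and either $|z_*|=1$, or $|z_*-b|=r_i$ with $b\in B_i$, $1\le i\le k$, then $\limsup_{p\to p_0}\int_{|z'-z_*|\ge1/k}|k_p|^2\le C/k$.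

*Proof of (a).* Let $\sigma=\sup_D|\varphi-\Phi_k|$, and for $b'\in B_i$ let $i=i(b')$; recall $m_i\mid m_k$.

**Step 1. The function.** We build $F$ whose modulus is nearly maximal at a prescribed distance from $b$ and much smaller beyond $3r_k$. Fix integers $q\ge1$, $0\le j<q$, put $\gamma=j/q$, $N=qm_k$, $\hat w=w/|w|$ ($w\ne0$ as $x(p)\ge\frac12$), and
$$F(z',w')=A(z'-b)^j\langle w',\hat w\rangle^N\prod_{1\le i\le k,\ b'\in B_i,\ b'\ne b}(z'-b')^{N/m_i}.$$
On $\Omega$, $|w'|^N\le e^{-N\varphi}\le e^{N\sigma}e^{-N\Phi_k}$; moreover $|z'-b'|\le e^{\Gamma_{r_i}(z'-b')}$ and $\varphi_0\ge0$. So every factor with $b'\ne b$ is absorbed by $e^{-N\Phi_k}$, and the term of $b$ leaves $e^{-q\Gamma_{r_k}(z'-b)}$. Put $t=\log(|z'-b|/r_k)$,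
$$\Lambda_\gamma=\sup_{t'}(\gamma t'-\Gamma_1(t')),\qquad D_\gamma(t)=\Lambda_\gamma-(\gamma t-\Gamma_1(t))\ge0,\qquad A=r_k^{q-j}e^{-q\Lambda_\gamma}.$$
Then $A|z'-b|^je^{-q\Gamma_{r_k}(z'-b)}=e^{-qD_\gamma(t)}$, and
$$|F|\le e^{N\sigma}e^{-qD_\gamma(t)}\ \text{ on }\Omega,\qquad|F(p)|\ge x(p)^{N/2}e^{-N\sigma}e^{-qD_\gamma(t(p))}.$$
For the second bound, $|\langle w,\hat w\rangle|^N=x(p)^{N/2}e^{-N\varphi(z)}$. For $|z-b|\le2r_k$ we have $|z|<1$, so $\varphi_0(z)=0$, and $z$ lies in no hole of generation $\le k$ other than that of $b$ (the distance of $b$ to other holes exceeds $2r_k$), so $|z-b'|=e^{\Gamma_{r_i}(z-b')}$ for $b'\ne b$. The number $\Lambda_\gamma$ is finite for $0\le\gamma<1$ because $\Gamma_1=t$ for $t\ge0$ and $\Gamma_1\ge-C_0$. The map $D_\gamma:[-\infty,\infty)\to[0,\infty]$ is continuous, with $D_\gamma(-\infty)=\infty$ for $\gamma>0$ and $D_0(-\infty)=0$, since $D_0=C_0+\Gamma_1$.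

**Step 2. Every $t_0\in[-\infty,0]$ admits $(q,j)$ with $qD_\gamma(t_0)<\frac1k$ and $qD_\gamma(t)\ge k$ for $t\ge1$.** This is what puts the peak at $t_0$. For $t_0=-\infty$ take $j=0$, $q=k$: $D_0(t)=t+C_0\ge1$ for $t\ge1$. For $0<\gamma<1$ the supremum is attained at the $t_\gamma<0$ with $\Xi(t_\gamma)=\gamma$, and $D_\gamma'=1-\gamma$ on $t\ge0$, so $D_\gamma(t)\ge1-\gamma$ for $t\ge1$; also $D_\gamma(t_0)=\int_{t_\gamma}^{t_0}(\Xi-\gamma)\le|\Xi(t_0)-\gamma||t_0-t_\gamma|$. For $-\infty<t_0<0$ take $j=\lfloor q\Xi(t_0)\rfloor$. As $q\to\infty$, $\gamma\to\Xi(t_0)\in(0,1)$, $t_\gamma\to t_0$, $qD_\gamma(t_0)\le|t_\gamma-t_0|\to0$ and $q(1-\gamma)\to\infty$. For $t_0=0$ take $j=q-k$: then $q(1-\gamma)=k$ and $qD_\gamma(0)\le k|t_\gamma|\to0$ as $q\to\infty$.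

**Step 3. Finitely many pairs suffice.** The sets $\{t\in[-\infty,\infty):qD_\gamma(t)<\frac1k\}$ are open. By compactness finitely many pairs from Step 2 cover $[-\infty,0]$, hence also $[-\infty,\log(1+\delta')]$ for some $\delta'\in(0,1)$. Let $\delta_k=\delta'r_k$ and let $N_k\ge2$ be at least all these $N=qm_k$.

**Step 4. Conclusion.** Given $p$, use a pair serving $t(p)$. As $N\sigma\le\frac1k$, with $S=e^{1/k}$ we have $|F|\le S$ on $\Omega$, and $|F|\le Se^{-k}\le S/2$ for $|z'-b|\ge3r_k$, where $t\ge\log3\ge1$. Finally $|F(p)|\ge(1-\frac1{kN_k})^{N/2}e^{-2/k}\ge(1-\frac1k)e^{-2/k}$. Apply (15).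

*Proof of (b), $|z_*-b|=r:=r_i$.* **Step 1. The function.** We multiply by a function of $z'$ peaking at $z_*$, with a pole inside the hole that the factor $(z'-b)^{N/m_i}$ cancels. For $0<\epsilon<r$ let
$$\zeta(z)=\frac{(r-\epsilon)(z_*-b)}{r(z-b)},\quad g=\Big(\frac{1+\zeta}2\Big)^\ell,\quad F=\Big\langle w',\frac{w_*}{|w_*|}\Big\rangle^N\prod_{1\le i'\le k,\ b'\in B_{i'}}(z'-b')^{N/m_{i'}}\,g(z'),$$
with $N=Q_0m_k$ and $N/m_i\ge\ell$. Then $F$ is holomorphic on $\Omega$ and continuous at $p_0$ (here $w_*\ne0$ since $|w_*|=e^{-\varphi(z_*)}$).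

**Step 2. Bounds outside $B(b,r-\epsilon)$.** There $|\zeta|\le1$ and, as in (a), $|F|\le e^{N\sigma}|g|\le e^{N\sigma}$. If moreover $|z'-z_*|\ge\frac1k$ and $\epsilon\le\frac1{2k}$, then
$$|\zeta-1|=\frac{|z_*-z'-\frac\epsilon r(z_*-b)|}{|z'-b|}\ge\frac{1/k-1/(2k)}3=\frac1{6k},$$
and $\frac{|1+\zeta|^2}4\le1-\frac{|1-\zeta|^2}4$ since $|1+\zeta|^2+|1-\zeta|^2=2+2|\zeta|^2\le4$. Fix $\ell=\ell(k)$ so that $|g|\le\frac14$ there. Then fix $\epsilon$ so that also $g(z_*)=(1-\frac\epsilon{2r})^\ell\ge1-\frac1k$.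

**Step 3. Bounds inside.** Where $|z'-b|<r-\epsilon$, $|\zeta|>1$, so $\frac{1+|\zeta|}2\le|\zeta|\le\frac r{|z'-b|}$. As $re^{-\Gamma_r}\le e^{C_0}$,
$$|F|\le e^{N\sigma}\big(|z'-b|e^{-\Gamma_r(z'-b)}\big)^{N/m_i}\Big(\frac r{|z'-b|}\Big)^\ell\le e^{N\sigma}e^{C_0\ell}\theta_\epsilon^{N/m_i-\ell}\le\tfrac14e^{N\sigma}$$
for $Q_0$ large, where $\theta_\epsilon<1$ is the value of $|z|e^{-\Gamma_r(z)}$ at $|z|=r-\epsilon$.

**Step 4. Conclusion.** Altogether $|F|\le S:=e^{N\sigma}$ on $\Omega$ and $|F|\le\frac14S$ where $|z'-z_*|\ge\frac1k$. Since $\varphi_0(z_*)=0$ and $|z_*-b'|=e^{\Gamma_{r_{i'}}(z_*-b')}$ for all $b'$ ($z_*$ is on the edge of one hole and outside the others), $|F(p_0)|\ge e^{-N\sigma}(1-\frac1k)$. The parameters $\ell,\epsilon,Q_0$ depend only on $k$, $i$ and generations $\le k$, so we enlarge $N_k$ to dominate these $N$; then $N\sigma\le\frac1k$. By continuity of $F$ at $p_0$, (15) gives $\limsup\int\le\frac43(1-e^{-4/k}(1-\frac1k)^2)\le C/k$.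

*Proof of (b), $|z_*|=1$.* Use the same $F$ with $g=\big(\frac{1+\zeta}2\big)^\ell$, $\zeta=\frac{z\bar z_*}{1+\epsilon}$. For $|z'|\le1+\epsilon$, $|\zeta|\le1$, and if $|z'-z_*|\ge\frac1k$, $\epsilon\le\frac1{2k}$, then $|\zeta-1|=\frac{|z'-(1+\epsilon)z_*|}{1+\epsilon}\ge\frac1{4k}$. Fix $\ell$ with $|g|\le\frac14$ there, then $\epsilon$ with $g(z_*)\ge1-\frac1k$. For $|z'|>1+\epsilon$ we keep the factor $e^{-N\varphi_0}$ and use that $\varphi_0$ is nondecreasing and $|\zeta|\le2$: $|F|\le e^{N\sigma}e^{-N\varphi_0(1+\epsilon)}(\frac32)^\ell\le\frac14e^{N\sigma}$ for $N$ large. Again $\varphi_0(z_*)=0$ and $|z_*-b'|=e^{\Gamma_{r_{i'}}(z_*-b')}$ for all $b'$. Enlarge $N_k$ once more and finish as before. $\square$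

By (13) the hypothesis of Lemma 7 holds for our $\varphi$ and every $k\ge1$. The inductive choice is consistent, since $N_k,\delta_k$ depend only on generations $\le k$ and are used only in later choices.

## 9. Noncompactness along the exponents $M=m_K$

**Proposition 8.** $T$ is not compact.

*Proof.* Let $K\ge1$, $\psi=m_K\varphi$, $h=m_K(\varphi-\Phi_K)$, so $\|h\|_{C^1}\le\frac12$ by (13), and
$$f=\prod_{1\le i\le K,\ b\in B_i}(z-b)^{m_K/m_i}.$$

**Step 1. Integer fluxes are absorbed by $f$.** On $D$, $|f|^2e^{-2\psi}\le e^{-2h}\le3$ because $|z-b|\le e^{\Gamma_{r_i}(z-b)}$ and $\varphi_0\ge0$; so $\|f\|_\psi^2\le12\pi$. On $Y=\mathbb D\setminus\bigcup_{1\le i\le K,\,b\in B_i}\overline B(b,r_i)$ equality holds in these inequalities, that is, $\psi=\log|f|+h$.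

**Step 2. A cutoff that avoids the holes at bounded cost.** Let $\xi=\min(\xi_0,\min_b\chi_b)$ with $\xi_0=\min(1,2(1-|z|)_+)$, and for $b\in B_i$ let $\chi_b$ be the logarithmic cutoff equal to $0$ on $|z-b|\le r_i$, $1$ on $|z-b|\ge\sqrt{r_i}$, and $\log\frac{|z-b|}{r_i}/\log\frac1{\sqrt{r_i}}$ in between. Its energy is $\frac{4\pi}{\log(1/r_i)}=4\pi\lambda_is_i^2$. Hence
$$\int|\nabla\xi|^2\le\int|\nabla\xi_0|^2+\sum_i4s_i^{-2}\cdot4\pi\lambda_is_i^2\le C,\qquad\int\xi\ge\frac\pi4-\sum_i4s_i^{-2}\pi r_i\ge\frac\pi8 ,$$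
using $\sum\lambda_i\le1$, $r_i=\exp(-2^i/s_i^2)$ and $s_i\le10^{-2i-2}$.

**Step 3. Lower bound for $\mathcal N_\psi(f)$.** Put $u=f\xi$, Lipschitz with compact support in $D$. It is admissible in Definition 5: mollifications are supported in a fixed compact set and converge in $W^{1,2}$, so both $\langle f,u\rangle_\psi$ and $\|\vartheta_\psi u\|_\psi$ are limits. Now $\xi=0$ off $Y$, and on $Y$ we have $e^{-2\psi}f=e^{-2h}/\bar f$, so
$$\vartheta_\psi u=-e^{2\psi}\partial_z\big(e^{-2h}\xi/\bar f\big)=-f(\xi_z-2h_z\xi),\qquad\|\vartheta_\psi u\|_\psi^2=\int e^{-2h}|\xi_z-2h_z\xi|^2\le C,$$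
while $\langle f,u\rangle_\psi=\int\xi e^{-2h}\ge c$. So $\mathcal N_\psi(f)\ge c$ with $c$ independent of $K$.

**Step 4. An orthonormal sequence.** The unit vectors $F_K=w_1^{m_K-d}f/\|w_1^{m_K-d}f\|$ belong to $M=m_K$ and are orthogonal for different $K$. By (2), $\langle TF_K,F_K\rangle=\mathcal N_\psi(f)/\|f\|_\psi^2\ge c>0$. For compact $T$ this would tend to $0$. $\square$

## 10. Good exponents

Regime $K\ge1$ consists of the $M$ with $\mu_K\le M<\mu_{K+1}$; put $\psi=M\varphi$ and $\ell_i=10^{-(K-i)}s_i$. Call $M$ bad if $\operatorname{dist}(M/m_K,\mathbb Z)<\eta_K$, otherwise good, and very good if $\operatorname{dist}(M/m_K,\mathbb Z)\ge\frac14$.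

**The flux.** For $b\in B_K$ the disc $B(b,s_K/10)\subset\mathbb D$ meets no hole of generation $<K$ or $K+1$ (the rims may touch), and of generation $K$ only the one at $b$. Indeed for $i<K$, $|b-b'|\ge r_i+\ell_i$ and $\ell_i\ge s_K/10$; in generation $K$ the spacing is $s_K$; in generation $K+1$, $|b''-b|\ge r_K+s_K/10$ and $r_{K+1}\le r_K$. By (14) generations $\ge K+2$ contribute at most $\frac12\cdot\frac{s_K^2}{100}\cdot\frac12s_{K+1}\le\frac{s_K^2}{100}$ to the flux. So for all $M<\mu_{K+1}$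
$$\frac1{2\pi}\int_{B(b,\tau)}\Delta\psi=\frac M{m_K}+O^*\Big(\frac{s_K^2}{100}\Big),\qquad r_K\le\tau\le\frac{s_K}{10}. \tag{16}$$

**Proposition 9.** There are $\nu_K\to0$ with
$$q_M\le\nu_K\kappa_M\ \text{ on }D\text{ for all good }M\text{ in regime }K. \tag{17}$$

*Proof.* It suffices to show $\int_D|U|^2\le\frac{\nu_K}4\mathcal E_\psi(U)$. Then $|\langle f,u\rangle_\psi|^2\le\|f\|_\psi^2\int|U|^2\le\nu_K\|f\|_\psi^2\|\vartheta_\psi u\|_\psi^2$ by (8), that is, $\mathcal N_\psi(f)\le\nu_K\|f\|_\psi^2$; take $f=G$.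

**Step 1. Lattice squares.** By (16) the flux has distance at least $\eta_K-\frac{s_K^2}{100}\ge\frac{\eta_K}2$ from $\mathbb Z$, and by (S1) $\frac{\eta_K}2\log\frac{s_K}{20r_K}\ge\frac{Ks_K^2}2\cdot\frac{2^K}{2s_K^2}=\frac{K2^K}4\ge\frac12$. Lemma 3 with $\rho=s_K/10$, $r=r_K$, on the squares $Q_b$ (centre $b$, side $s_K$), $b\in B_K$, with union $\mathcal C_K$, gives $\int_{\mathcal C_K}|U|^2\le C\frac{s_K^2}{\eta_K}\int|\nabla_\psi U|^2\le\frac CK\mathcal E_\psi(U)$.

**Step 2. The part of $\mathbb D$ outside holes and squares.** Let $X=\{\Delta\varphi>0\}\cap D$, which up to null sets is the union of the holes and $\{1<|z|<2\}$, and $\mathcal W=\mathbb D\setminus(\text{all holes})$; so $D=\mathcal W\cup X$ up to a null set. Let $z\in\mathcal W\setminus\mathcal C_K$. Its nearest lattice point, at distance $<s_K$, is not in $B_K$, so by the definition of $B_K$ and $s_K\le\ell_i$, $s_K\le10^{-K}$, either $z\in R_0=\{1-2\cdot10^{-K}<|z|<1\}$ or $z\in R_{b'}=\{r_i<|z-b'|<r_i+2\ell_i\}$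 for some $b'\in B_i$, $i<K$. We compare these with the companions $\{1-4\cdot10^{-K}\le|z|\le1-2\cdot10^{-K}\}$ and $\{r_i+2\ell_i\le|z-b'|<r_i+4\ell_i\}$, which lie in $\mathcal C_K$. Indeed, let $z$ be in a companion with nearest lattice point $b$. Then $|b|\le1-2\cdot10^{-K}+s_K\le1-10^{-K}$. By Lemma 6 with $k=K$, $|z-b''|\ge r_{i''}+2\ell_{i''}$ for every $b''\in B_{i''}$, $i''<K$, so $|b-b''|\ge r_{i''}+2\ell_{i''}-s_K\ge r_{i''}+\ell_{i''}$. Thus $b\in B_K$ and $z\in Q_b\subset\mathcal C_K$.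

With $V$ the circular $L^2$-norm about $b'$ and $\ell=\ell_i$, $V(\tau)^2\le2V(\tau+2\ell)^2+4\ell\int_\tau^{\tau+2\ell}|V'|^2d\tau'$. Multiplying by $\tau\le\tau'$, integrating over $r_i<\tau<r_i+2\ell$ and exchanging the integrals,
$$\int_{R_{b'}}|U|^2\le2\int_{\text{companion}}|U|^2+C\ell_i^2\int_{D_{b'}}|\nabla|U||^2 .$$
The same holds for $R_0$, shifting inward by $2\cdot10^{-K}$ (the radial weights on $[1-4\cdot10^{-K},1]$ are comparable), with $C\,10^{-2K}$ and a factor $C$ instead of $2$. The sets $D_{b'}$ and the annulus $1-4\cdot10^{-K}<|z|<1$ are disjoint and $\ell_i\le10^{-K}$. Summing, $\int_{\mathcal W}|U|^2\le C(\frac1K+10^{-2K})\mathcal E_\psi(U)$.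

**Step 3. The holes and the outer ring.** Here the Laplacian itself helps. For $c'>0$, by Cauchy–Schwarz, the $L^4$ bound of Lemma 2, and (8),
$$\int_X|U|^2\le|X\cap\{\Delta\varphi<c'\}|^{1/2}\|U\|_{L^4}^2+\frac1{c'M}\int M\Delta\varphi|U|^2\le\Big(C|X\cap\{\Delta\varphi<c'\}|^{1/2}+\frac1{c'M}\Big)\mathcal E_\psi(U).$$
Since $\Delta\varphi>0$ on $X$, the measure tends to $0$ as $c'\to0$. Letting first $M\to\infty$ and then $c'\to0$, $\sup_{M\ge\mu_K}\sup_U\int_X|U|^2/\mathcal E_{M\varphi}(U)\to0$ as $K\to\infty$. Steps 1–3 give $\nu_K$. $\square$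

## 11. A lower bound for the kernel at very good exponents

**Proposition 10.** If $M<\mu_{K+1}$ is very good and $|z_0-b|\le s_K^{1/2}+r_K$ for some $b\in B_K$, then
$$\kappa_M(z_0)\ge\frac{c\,s_K^{-1/2}}{\log(1/s_K)}. \tag{18}$$

*Proof.* Let $R=s_K^{1/4}$ and $\mathcal A=\mathcal A_K$. By definition $B_K$ is exactly the set of lattice points in $\mathcal A$. So $b\in\mathcal A$, and $|z_0-b|\le R$. The aim is a function $F\in A^2_\psi$ with $F(z_0)=e^{\psi(z_0)}$ and $\|F\|_\psi^2\le CR^2\log\frac1R$.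

**Step 1. A nearby place filled with lattice squares.** We choose $z_1$ with $|z_1-z_0|=10R$ and $B(z_1,3R)\subset\mathcal A$. Boundary circles of $\mathcal A$ are more than $40R$ apart, so at most one is within $20R$ of $b$. If it is an inner circle $\partial B(b',\rho')$, then $|z_0-b'|\ge\rho'-R>0$, and we move from $z_0$ radially away from $b'$: $|z_1-b'|=|z_0-b'|+10R\ge\rho'+9R$, so $B(z_1,3R)$ misses $B(b',\rho')$. If it is the outer circle, move toward $0$ (possible since then $|z_0|\ge19R$): $|z_1|=|z_0|-10R\le1-10^{-K}-9R$. If there is none, move in any direction. In all cases $B(z_1,3R)\subset B(b,14R)$, and this ball meets no other boundary circle; as $b$ lies on the $\mathcal A$-side of each of them, so does the ball. Hence $B(z_1,3R)\subset\mathcal A$. As $s_K\ll R$, every lattice square meeting $B(z_1,R)$ lies in $B(z_1,2R)$, so its centre is in $B_K$.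

**Step 2. A weight with a pole at $z_0$, compensated at $z_1$.** For $0<\varepsilon<R$ let
$$\lambda_\varepsilon=\Gamma_\varepsilon(z-z_0)-\Gamma_R(z-z_1),\qquad\psi_\varepsilon=\psi+\lambda_\varepsilon .$$
Then $\lambda_\varepsilon\le C$ on $D$: where $|z-z_1|\ge R$, $\max(|z-z_0|,\varepsilon)\le11|z-z_1|$; where $|z-z_1|<R$, $\varepsilon<9R\le|z-z_0|\le11R$ and $\Gamma_R\ge\log R-C_0$. And $\lambda_\varepsilon\ge\log R-\log12R\ge-C$ on $R\le|z-z_0|\le2R$.

**Step 3. The ring lemma pays for the negative curvature.** Let $Q_b$ be a square meeting $B(z_1,R)$ (with $b$ now its centre). It has distance at least $8R$ from $z_0$, so $\Gamma_\varepsilon(\cdot-z_0)$ is harmonic on it. By (16) and $\Delta\Gamma_R\le CR^{-2}$, the flux of $\psi_\varepsilon$ through $|z-b|=\tau\in[r_K,s_K/10]$ is $\frac M{m_K}+O^*(\frac{s_K^2}{100})+O(\frac{s_K^2}{R^2})$, which by (S2) has distance at least $\frac18$ from $\mathbb Z$. Lemma 3 with $\eta=\frac18$ ($U=ue^{-\psi_\varepsilon}$; the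 logarithmic condition holds by (S1)), summed over squares, gives $\int_{B(z_1,R)}|U|^2\le Cs_K^2\int|\nabla_{\psi_\varepsilon}U|^2$. Since $\Delta\psi_\varepsilon\ge-CR^{-2}1_{B(z_1,R)}$,
$$4\|\vartheta_{\psi_\varepsilon}u\|_{\psi_\varepsilon}^2=\mathcal E_{\psi_\varepsilon}(U)\ge(1-Cs_K^2R^{-2})\int|\nabla_{\psi_\varepsilon}U|^2\ge\tfrac12\int|\nabla|U||^2 ,$$
so Lemma 2 applies to $\psi_\varepsilon$.

**Step 4. The function.** By the Ohsawa–Takegoshi theorem there is $f_0\in\mathcal O(B(z_0,2R))$ with $f_0(z_0)=e^{\psi(z_0)}$, $\int|f_0|^2e^{-2\psi}\le CR^2$. Let $\chi=1$ on $B(z_0,R)$, supported in $B(z_0,2R)$, $0\le\chi\le1$, $|\nabla\chi|\le2/R$ (or $C/R$), and $g=f_0\bar\partial\chi$. By Lemma 2 with $\varrho=2R$ and Step 2, $\mathcal N_{\psi_\varepsilon}(g)\le CR^2\log\frac1R\int|g|^2e^{-2\psi_\varepsilon}\le CR^2\log\frac1R$. Lemma 1, and then Lemma 4 with $\mu=-\Gamma_R(\cdot-z_1)$, give $v$ with $\bar\partial v=g$, $v(z_0)=0$, $\|v\|_\psi^2\le CR^2\log\frac1R$.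 Then $F=\chi f_0-v\in A_\psi^2$ has $F(z_0)=e^{\psi(z_0)}$ and $\|F\|_\psi^2\le CR^2\log\frac1R$, so $\kappa_M(z_0)\ge c/(R^2\log\frac1R)$, which is (18). $\square$

## 12. Upper bounds at bad exponents

Let $\mathcal Z_K$ be the set of $z_0\in\mathbb D$ at distance at least $s_K^{1/2}$ from $\{|z|\ge1\}$ and from all holes of generation $<K$. Since $M\ge\mu_K=\eta_Km_K$, a bad $M$ in regime $K$ is $M=(L+\sigma)m_K$ with a unique integer $L\ge1$ and $|\sigma|<\eta_K$ ($L=0$ would give $M<\eta_Km_K$).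

**Proposition 11.** There are constants $b_K$ depending only on $K$ (and $n,\beta,\omega_*,\varphi_0$) such that for bad $M$ in regime $K$ and $z_0\in\mathcal Z_K$
$$q_M(z_0)\le\frac1K\kappa_M(z_0)+q^0,\qquad q^0=\begin{cases}b_Ks_K^{-1}\log\frac1{s_K}&\text{in case (A)},\\ b_Ks_K^{-2}\log\frac1{s_K}&\text{in cases (B), (C)},\end{cases} \tag{19}$$
where (A): $z_0$ has distance at least $s_K^{1/2}$ from all generation-$K$ holes; (B): $|z_0-b|<s_K/80$ for some $b\in B_K$; (C): otherwise.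

*Proof of cases (A) and (C).* Apply Lemma 5 with $p=z_0$ and $\varrho=s_K^{1/2}$ in case (A), $\varrho=s_K/100$ in case (C). On $B(z_0,\varrho)\subset\mathbb D$ there is no hole of generation $\le K$; in (C), $|z_0-b|\ge s_K/80>\varrho+r_K$. So by (14) $\psi$ is harmonic plus $e_1$ with $|e_1|\le E_{K+1}$, and (9) gives $a\le Ce^{4E_{K+1}}\varrho^{-2}$. For $s_K$ small, $C\varrho^2\log\frac1\varrho\le\frac1K$, and Lemma 5 gives (19).

*Proof of case (B).* **Step 1. A radial model.** Apply Lemma 5 with $p=b$; translate so that $b=0$; $\varrho=s_K/10$, $|z_0|<\varrho/8$. On $B=B(0,\varrho)$, generations $<K$ and $K+1$ and the other holes of generation $K$ give harmonic terms, and generations $\ge K+2$ give a small one. So $\psi$ is harmonic plus $\psi_0+e_1$ with $\psi_0=(L+\sigma)\Gamma_{r_K}$, $|e_1|\le s_K$. Multiplying by the zero-free holomorphic function $e^{-(h+i\tilde h)}$, with $h$ the harmonic part and $\tilde h(z_0)=0$, we may drop $h$; this changes neither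 $k_B$ nor $a$. Write $\|\cdot\|_0,\langle\cdot,\cdot\rangle_0$ for norm and inner product of $A^2(B,\omega e^{-2\psi_0})$. The monomials are orthogonal and complete in it. Call a function regular if it lies in the closed span of $z^j$, $j\ge L$, and singular if it lies in the span of $z^j$, $0\le j\le L-1$. Regular functions will have bounded kernels; singular ones will be concentrated near the hole.

**Step 2. Regular functions.** Let $f=z^Lh$. Since $\Gamma_{r_K}\ge\log|z|$,
$$|f(z_0)|^2e^{-2\psi_0(z_0)}\le e^{-2\sigma\Gamma_{r_K}(z_0)}|h(z_0)|^2\le e^{2K2^K+C}|h(z_0)|^2 .$$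
For $\sigma\ge0$ the second inequality uses $\Gamma_{r_K}\ge\log r_K-C_0$ and $|\sigma|\log\frac1{r_K}\le\frac{\eta_K}{\lambda_Ks_K^2}=K2^K$; for $\sigma<0$ it uses $\Gamma_{r_K}(z_0)\le\log\varrho<0$. By the Poisson formula on the circles $|z|=\tau\in(\frac\varrho4,\frac\varrho2)$ (the Poisson kernel at $|z_0|<\tau/2$ is at most $3$), integrated against $\tau\,d\tau$, $|h(z_0)|^2\le C\varrho^{-2}\int_{\varrho/4<|z|<\varrho/2}|h|^2$. On that annulus $\omega=1$, $\Gamma_{r_K}=\log|z|$ and $|f|^2e^{-2\psi_0}=|h|^2|z|^{-2\sigma}\ge\frac12|h|^2$, for $s_K$ small, since $(s_K/40)^{2\eta_K}\ge\frac12$. So $|f(z_0)|^2e^{-2\psi_0(z_0)}\le b_K'\varrho^{-2}\|f\|_0^2$, with $b_K'$ depending only on $K$ and the fixed data.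

**Step 3. Singular functions.** We show that only a fraction $O(s_K^2)$ of their mass lies in $\varrho/2<|z|<\varrho$. For $j=L-1-k'$, $k'\ge0$, with $y=\log|z|$, the mass of $z^j$ on $\log r_K<y<\log\varrho$ has density $2\pi\omega e^{-\alpha y}dy$ with $\alpha=2k'+2\sigma\ge-2\eta_K$. If $\alpha\ge0$, the density is nonincreasing and the fraction of the mass in $\varrho/2<|z|<\varrho$ is at most $\frac{\log2}{\log(\varrho/r_K)}$. If $\alpha<0$, then $|\alpha|\le2\eta_K$. The numerator is at most $2\pi\log2\,e^{|\alpha|\log\varrho}$ and the total mass is at least $2\pi\log\frac\varrho{2r_K}\,e^{|\alpha|\log r_K}$ ($\omega=1$ for $|z|\le\varrho/2$), so the fraction is at most $\frac{\log2}{\log(\varrho/2r_K)}e^{|\alpha|\log(\varrho/r_K)}\le\frac{\log2}{\log(\varrho/2r_K)}e^{2K2^K}$. As $\log\frac\varrho{2r_K}=\log\frac{s_K}{20r_K}\ge\frac1{2\lambda_Ks_K^2}$ by (S1), the fraction is at most $b_K's_K^2$ after enlarging $b_K'$. By orthogonality of monomials on annuli the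 same holds for all singular functions.

**Step 4. Combination.** Write $\Theta=\Theta_r+\Theta_s$ (regular and singular parts, orthogonal for $\langle\cdot,\cdot\rangle_0$). The weights $\omega e^{-2\psi}$ and $\omega e^{-2\psi_0}$ differ by factors between $e^{-2s_K}$ and $e^{2s_K}$. Replacing one by the other in $\langle\Theta_r,\Theta\rangle$ costs $Cs_K\|\Theta_r\|_0\sqrt{k_B}$, and the reproducing property of $\Theta$ and Step 2 give
$$\|\Theta_r\|_0^2=\langle\Theta_r,\Theta\rangle_0\le|\Theta_r(z_0)|e^{-\psi(z_0)}+Cs_K\|\Theta_r\|_0\sqrt{k_B}\le\big(C\sqrt{b_K'}\varrho^{-1}+Cs_K\sqrt{k_B}\big)\|\Theta_r\|_0 .$$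
Together with Step 3 and $\|\Theta_s\|_0^2\le\|\Theta\|_0^2\le Ck_B$,
$$a\le C\big(\|\Theta_r\|_0^2+b_K's_K^2\|\Theta_s\|_0^2\big)\le b_K''(s_K^{-2}+s_K^2k_B).$$
Insert $k_B\le2\kappa_M+C\log\frac1\varrho\,a$ from Lemma 5. For $s_K$ small, so that $b_K''s_K^2C\log\frac1\varrho\le\frac12$, the $a$-term is absorbed and $a\le b_K'''(s_K^{-2}+s_K^2\kappa_M)$. Lemma 5 gives $q_M\le C\log\frac1{s_K}\big(s_K^2(1+b_K''')\kappa_M+b_K'''s_K^{-2}\big)$, which is (19) for $s_K$ small. $\square$

## 13. Summing over blocks of exponents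

**Proposition 12.** For $K\ge1$, $z\in\mathcal Z_K$ and any $0<x<1$,
$$\sum_{M\ge d,\ M\text{ bad in regime }K}W_Mq_M(z)\le\frac2K\sum_{M\ge d,\ M\text{ in regime }K}W_M\kappa_M(z). \tag{20}$$

*Proof.* **Step 1. Pairing bad exponents with smaller very good ones.** Fix $L\ge1$. The bad $M$ near $Lm_K$ satisfy $|M-Lm_K|<\mu_K$, so they number at most $2\mu_K+1\le3\mu_K=3\eta_Km_K$. Let $J_L$ be the set of integers $M'\in[(L-\frac34)m_K,(L-\frac14)m_K]$. As $m_K\ge8$, $\#J_L\ge\frac{m_K}2-1\ge\frac{m_K}3$. The $M'\in J_L$ are very good; $M'<M$ for every bad $M$ near $Lm_K$, as $\eta_K\le\frac14$; and $M'\ge\frac{m_K}4\ge\mu_K$. So if such an $M$ lies in regime $K$, all of $J_L$ does. The $J_L$ are disjoint. Since $M\le(L+\frac14)m_K$, $M'\ge M/8$; and $M'\ge\frac{m_K}4\ge2d$. Hence $c_{M-d}/c_{M'-d}=\prod_{i<d}\frac{M-i}{M'-i}\le16^d$, and because $x^{M-d}\le x^{M'-d}$, $W_M\le16^dW_{M'}$ for every $M'\in J_L$.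

**Step 2. The sum of the terms $q^0$.** If $\kappa_{M'}(z)\ge\kappa_{\min}$ on $J_L$, averaging over $J_L$ gives
$$\sum_{M\text{ bad near }Lm_K}W_Mq^0\le3\eta_Km_K\,q^0\,16^d\,\frac3{m_K}\,\frac1{\kappa_{\min}}\sum_{M'\in J_L}W_{M'}\kappa_{M'}=\frac{9\cdot16^d\,\eta_Kq^0}{\kappa_{\min}}\sum_{M'\in J_L}W_{M'}\kappa_{M'},$$
where the sum on the left runs over $M$ in regime $K$. In case (A) use $\kappa_{\min}=\kappa_*$: the factor is at most $CKb_Ks_K\log\frac1{s_K}$. In cases (B) and (C) $z$ lies within $s_K^{1/2}+r_K$ of a point of $B_K$, so (18) applies to $J_L$ and the factor is at most $CKb_Ks_K^{1/2}\log^2\frac1{s_K}$. Both are at most $\frac1K$ for $s_K$ small.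

**Step 3. Total.** Sum over $L$ and add the terms $\frac1KW_M\kappa_M$ from (19). $\square$

All smallness requirements on $s_K$ in Sections 10–13 depend only on $K$, $n$, the fixed functions and generations $<K$; none depends on $m_K$ or later data. So the choices of Section 7 are consistent.

## 14. Boundary values of $\widetilde T$

**Proposition 13.** $\widetilde T(p)\to0$ as $p\to p_0$ for each $p_0=(z_*,w_*)\in b\Omega$. By compactness of $b\Omega$, $\widetilde T=0$ on $b\Omega$.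

*Proof.* **Step 1. Finitely many exponents do not matter.** If $|z_*|<2$, then $w_*\ne0$ and $x=x(p)\to1$ as $p\to p_0$. For $z$ in a compact $\mathcal K\subset D$,
$$\kappa_M(z)\le C_{\varphi,\mathcal K}(1+M). \tag{21}$$
Indeed on $B(z,\varrho)$ with $\varrho=c_{\mathcal K}M^{-1/2}$ Taylor's formula gives $M\varphi=M\cdot(\text{affine, hence harmonic})+O(M\varrho^2)$; apply (9). Since $\sum_MW_M\kappa_M\ge\kappa_*\sum_mc_mx^m\to\infty$ as $x\to1$, any finite set of $M$ contributes $o(1)$ to (3).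

**Step 2. $|z_*|=2$.** A peak function suffices. Let $F=\big(\frac{1+z_1\bar z_*/4}2\big)^\ell$. Then $|F|\le1$ on $\Omega$, $F(p_0)=1$. Where $|z_1-z_*|\ge\epsilon$ we have $|\frac{z_1\bar z_*}4-1|=\frac{|z_1-z_*|}2\ge\frac\epsilon2$, so $|F|\le(1-\frac{\epsilon^2}{16})^{\ell/2}\le\frac12$ for $\ell$ large. By (15) $\int_{|z_1-z_*|\ge\epsilon}|k_p|^2\to0$, and by (5) $\widetilde T(p)\le(\epsilon+|z-z_*|)^2+16\int_{|z_1-z_*|\ge\epsilon}|k_p|^2$. So $\limsup_{p\to p_0}\widetilde T(p)\le\epsilon^2$ for every $\epsilon>0$.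

**Step 3. $\Delta\varphi(z_*)>0$, that is, $1<|z_*|<2$ or $z_*$ in an open hole.** The one-variable kernels concentrate as $M\to\infty$. Let $\Delta\varphi\ge c'>0$ on $B(z_*,3R)\subset D$, $z_0\in B(z_*,R)$, $\psi=M\varphi$, $e=K_M(\cdot,z_0)/\sqrt{K_M(z_0,z_0)}$. Let $\chi=1$ on $B(z_0,R/2)$, supported in $B(z_0,R)$, $0\le\chi\le1$, $|\nabla\chi|\le4/R$, $g=e\,\bar\partial\chi$, and $\lambda_\varepsilon=\Gamma_\varepsilon(\cdot-z_0)\le\log4$ on $D$, $\varepsilon<R/2$. For $U=ue^{-\psi-\lambda_\varepsilon}$, (8) gives $\int\Delta\psi|U|^2\le4\|\vartheta_{\psi+\lambda_\varepsilon}u\|_{\psi+\lambda_\varepsilon}^2$. Since $\Delta\psi\ge c'M$ and $\lambda_\varepsilon\ge\log\frac R2$ on $\operatorname{supp}g$,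
$$\mathcal N_{\psi+\lambda_\varepsilon}(g)\le\frac4{c'M}\int|g|^2e^{-2\psi-2\lambda_\varepsilon}\le\frac{C_R}M .$$
Lemmas 1 and 4 give $v$ with $\bar\partial v=g$, $v(z_0)=0$, $\|v\|_\psi\le C_RM^{-1/2}$. The function $f=\chi e-v\in A_\psi^2$ has $f(z_0)=\sqrt{K_M(z_0,z_0)}$, so $1=|\langle f,e\rangle_\psi|\le\|f\|_\psi\le\|\chi e\|_\psi+C_RM^{-1/2}$. Therefore $\int_{|z-z_0|\ge R}|e|^2e^{-2\psi}\le1-\|\chi e\|_\psi^2\le2C_RM^{-1/2}$. Since $G$ is a multiple of $e$, and $\bar z_0e$ is holomorphic, Lemma 1 gives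
$$\frac{q_M(z_0)}{\kappa_M(z_0)}=\mathcal N_\psi(e)\le\|(\bar z-\bar z_0)e\|_\psi^2\le R^2+C_RM^{-1/2}$$
with a new $C_R$. By (3) and Step 1, $\limsup_{p\to p_0}\widetilde T(p)\le R^2$; let $R\to0$.

**Step 4. $|z_*|=1$, or $z_*$ on the boundary circle of a hole of generation $i$.** For every $k\ge1$, respectively $k\ge i$, Lemma 7(b) and (5) give $\limsup_{p\to p_0}\widetilde T(p)\le k^{-2}+C/k$. Let $k\to\infty$.

**Step 5. $|z_*|<1$ and $z_*$ in no closed hole: setting.** Fix $K_0\ge1$. For some $c_*>0$ all $z$ near $z_*$ have distance at least $c_*$ from $\{|z|\ge1\}$ and from the finitely many holes of generations $\le K_0$. Choose $K_1>K_0$ arbitrarily large with $s_{K_1}^{1/2}\le c_*$. For $p=(z,w)$ near $p_0$ let $k(z)\in(K_0,\infty]$ be the least $k>K_0$ such that $|z-b|\le r_k+\delta_k$ for some $b\in B_k$ ($\infty$ if none). If $K_1\le K\le k(z)$ and $K<\infty$, then $z\in\mathcal Z_K$: the distance to $\{|z|\ge1\}$ and to holes of generations $\le K_0$ is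 at least $c_*\ge s_K^{1/2}$, and for $K_0<k<K$ the distance to holes of generation $k$ exceeds $\delta_k\ge s_K^{1/2}$ by (S1).

**Step 6. Case 1: $k=k(z)<\infty$ and $1-x\le\frac1{kN_k}$.** Here $p$ is near a hole and close enough to $b\Omega$ for peaking. For $|z'-b|<3r_k$, $|z'-z|\le5r_k$. Lemma 7(a) and (5) give $\widetilde T(p)\le(5r_k)^2+C/k\le C/K_0$.

**Step 7. Case 2: otherwise.** For $p$ close to $p_0$, $1-x\le\frac1{kN_k}$ for all $k\le K_1$, so Case 2 forces $k(z)>K_1$. We split (3) according to $M$.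

- The $M<\mu_{K_1}$ contribute $o(1)$ as $p\to p_0$, by Step 1.
- In the regimes $K$ with $K_1\le K\le k(z)$, the good $M$ contribute at most $\sup_{K\ge K_1}\nu_K$ by (17). Since $z\in\mathcal Z_K$, the bad $M$ contribute at most $2/K_1$ by (20).
- If $k=k(z)<\infty$, then $x<1-\frac1{kN_k}$, and it remains to treat $M\ge\mu_{k+1}$. By $q_M\le4\kappa_M$, (21), $c_{M-d}\le CM^d$, (11) for $k+1$, and since the denominator of (3) is at least its term $M=d$, which is $\ge\kappa_*\frac{d!}{\pi^d}$, they contribute at most $C_\varphi\sum_{M\ge\mu_{k+1}}M^{d+1}(1-\frac1{kN_k})^{M-d}\le C_\varphi2^{-K_1}$.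

As $\mu_K$ increases strictly to $\infty$, every $M$ is covered. From Cases 1 and 2,
$$\limsup_{p\to p_0}\widetilde T(p)\le\frac C{K_0}+\sup_{K\ge K_1}\nu_K+\frac2{K_1}+C_\varphi2^{-K_1}.$$
Let $K_1\to\infty$ and then $K_0\to\infty$. Every $p_0\in b\Omega$ falls under Step 2, 3, 4 or 5–7. $\square$

Propositions 8 and 13 prove the Theorem. So the equivalence "$T\in\mathcal T(\overline\Omega)$ is compact if and only if $\widetilde T=0$ on $b\Omega$" does not hold for all $C^\infty$-smooth bounded pseudoconvex domains: in every dimension $n\ge2$ there is a counterexample, and the hypothesis on the $\bar\partial$-Neumann operator cannot simply be dropped.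

## 15. Normalized kernels under $T$ and $H$, and the implication that does hold

**Remark 1.** Since $T\ge0$, $\|Tk_p\|^2\le\|T\|\langle Tk_p,k_p\rangle=\|T\|\,\widetilde T(p)$, and $\|Hk_p\|^2=\widetilde T(p)$. So on the domain of the Theorem even $\|Tk_p\|\to0$ and $\|Hk_p\|\to0$ as $p\to b\Omega$, while $T$ is not compact.

**Remark 2.** On every $C^\infty$-smooth bounded pseudoconvex $\Omega\subset\mathbb C^n$ the other implication holds: if $T$ is compact, then $\widetilde T=0$ on $b\Omega$. It suffices that $k_p\to0$ weakly as $p\to b\Omega$, because then $|\widetilde T(p)|\le\|Tk_p\|\to0$. As $\langle f,k_p\rangle=f(p)/\sqrt{K_\Omega(p,p)}$ and $\|k_p\|=1$, it is enough that $K_\Omega(p,p)\to\infty$ at $b\Omega$ and that bounded functions are dense in $A^2(\Omega)$.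

For the first point, let $p$ be near $b\Omega$ with nearest boundary point $q$ at distance $\delta$, and let $\mathcal L$ be the complex line through $p$ and $q$. It contains the normal at $q$, so by the uniform exterior ball condition $\Omega\cap\mathcal L$ lies outside a disc $\overline B(c,r_0)\subset\mathcal L$ with $|p-c|=r_0+\delta$. Its Bergman kernel at $p$ is at least that of $\mathbb C\setminus\overline B(c,r_0)$, which by the inversion $\zeta=r_0/(z-c)$ onto the punctured unit disc is $\frac{r_0^2}{\pi(|p-c|^2-r_0^2)^2}\to\infty$. By the Ohsawa–Takegoshi extension theorem, applied $n-1$ times, functions in $A^2(\Omega\cap\mathcal L)$ extend to $A^2(\Omega)$ with a norm bound depending only on $n$ and $\operatorname{diam}\Omega$, so $K_\Omega(p,p)\to\infty$.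

For the density, fix an integer $s>n$. By Kohn (Trans. AMS 181 (1973)) there is $t>0$ such that the orthogonal projection $P_t$ onto $A^2(\Omega)$ in $L^2(\Omega,e^{-t|z|^2})$ maps the Sobolev space $W^s(\Omega)$ into $W^s(\Omega)\subset L^\infty(\Omega)$. If $f\in A^2(\Omega)$ and $C^\infty(\overline\Omega)\ni g_j\to f$ in $L^2$, then $P_tg_j\to P_tf=f$ in $L^2$, and every $P_tg_j$ is bounded.
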